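# Jumps of $h^0(X_t,m(K_{X_t/Z_t}+B_t))$ in semistable families

## 1. When the number of relative log canonical sections is constant, and when it jumps

**Main Theorem.** We work over $\mathbb C$. Let $(X,B)$ be a log pair with $B$ an effective $\mathbb Q$-divisor, and let $f:X\to Z/T$ be a contraction over a smooth variety $T$ such that

(1) $f:(X,\Sigma_X)\to(Z,\Sigma_Z)$ is semistable with respect to reduced divisors $\Sigma_X$ and $\Sigma_Z$,

(2) $Z\to T$ is a contraction and $(Z,\Sigma_Z)$ is log smooth over $T$,

(3) $0\le B\le\Sigma_X^h$, where $\Sigma_X^h$ is the horizontal$/Z$ part of $\Sigma_X$.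

Put $L=K_{X/Z}+B$ and $L_t=L|_{X_t}=K_{X_t/Z_t}+B_t$, and consider only positive integers $m$ with $mB$ integral. Even if $L$ is big over $T$, the number $h^0(X_t,mL_t)$ need not be independent of $t\in T$ for sufficiently divisible $m$. More precisely:

* **(I)** There are a smooth curve $T$, a point $0\in T$, and $f:X\to Z/T$ and $B$ satisfying (1)–(3) with $L$ big over $T$, such that $f$ is smooth, $\dim X_t=2$, $\dim Z_t=1$, and for some $m_0$
$$h^0(X_0,mL_0)=h^0(X_t,mL_t)+1\qquad\text{for all }m\ge m_0\text{ and all }t\in T\setminus\{0\}.$$
Here $f$ can be a trivial bundle $Z\times D\to Z$ and $B$ a section with coefficient $1$.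
* **(II)** Suppose that (1)–(3) hold, $L$ is big over $T$, all coefficients of $B$ are $<1$, and $\dim Z-\dim T\le1$. Then there is $m_*>0$ such that for every positive multiple $m$ of $m_*$ the number $h^0(X_t,mL_t)$ is independent of $t\in T$.
* **(III)** There are families satisfying (1)–(3) over a smooth curve $T\ni0$, with $f$ smooth, $\Sigma_Z=0$, $\dim Z_t=2$ and $L$ big over $T$, such that for each $t\in T\setminus\{0\}$ one has $h^0(X_0,mL_0)>h^0(X_t,mL_t)$ for all $m\ge m_0(t)$ with $mB$ integral. One may choose (i) $\dim X_t=3$ and $B=b\,\Sigma$ with $\Sigma$ a section of $f$ and any prescribed rational $0<b<1$; or (ii) $\dim X_t=4$ and $B=0$.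
* **(IV)** Failures with all coefficients of $B$ less than $1$ exist for every value of $\dim Z_t\ge2$, even with $f$ smooth and $B=0$. The least $\dim X_t$ of a failure with all coefficients $<1$ is $3$.

In plain words: we have a family, over a parameter space $T$, of fibrations $f_t:X_t\to Z_t$ carrying boundaries $B_t$, as well behaved as one could wish. We count sections of multiples of the log canonical divisor of $X_t$ *relative to* $Z_t$. Does the count depend on $t$ once the multiple is very divisible? The source of the question is Zhixiu Fan, "Volumes of foliations birationally bounded by algebraically integrable families", arXiv:2512.21932 (2025). Two things are known: under (1)–(3) the volume $\operatorname{vol}(X_t,L_t)$ is independent of $t$, and for small $m$ the number $h^0(X_t,mL_t)$ can depend on $t$, even if $f$ is smooth. Recall that, with $n=\dim X_t$, the volume is $\limsup n!\,h^0(X_t,mL_t)/m^n$. So the leading term of $h^0$ is constant, and a jump can live only in lower-order terms. In (I) the jump is exactly $1$, for every large $m$.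

We now fix the vocabulary. Write $U_X=X\setminus\Sigma_X$ and $U_Z=Z\setminus\Sigma_Z$.

**Contraction.** A projective morphism $g$ of normal varieties with $g_*\mathcal O=\mathcal O$. It is surjective with connected fibers.

**Semistable** (in the sense of Abramovich–Karu). $U_X\subset X$ and $U_Z\subset Z$ are toroidal embeddings without self-intersection, with $f(U_X)\subset U_Z$; $f$ is a toroidal morphism (locally modeled on dominant toric morphisms of toric varieties); $f$ is equidimensional; all fibers of $f$ are reduced; and $X$, $Z$ are nonsingular. Local examples: $f(x,y)=xy$ from $(\mathbb A^2,\{xy=0\})$ to $(\mathbb A^1,\{0\})$ satisfies all these conditions; $f(x,y)=x^2y$ violates reducedness; the blow-up of a point of $\mathbb A^2$ violates equidimensionality. If $f$ is smooth, $\Sigma_Z=0$, and all strata of the simple normal crossings divisor $\Sigma_X$ are smooth over $Z$, then étale locally $f$ is the projection $Z\times\mathbb A^r\to Z$ with $\Sigma_X$ a (possibly empty) union of coordinate hyperplanes pulled back from $\mathbb A^r$, so $f$ is semistable. All our counterexamples are of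 this kind.

**Log smooth over $T$.** $(Z,\Sigma_Z)$ is log smooth over $T$ if $Z$ is smooth, $\Sigma_Z$ has simple normal crossings (snc), and every stratum, including $Z$ itself, is smooth over $T$. For $Z=\mathbb A^1\times T$ with $T=\mathbb A^1$, the divisor $\{0\}\times T$ qualifies. The divisor $\{0\}\times T+\text{diagonal}$ does not, although it is snc and both components are smooth over $T$: the origin is a stratum, and it does not even dominate $T$.

**Horizontal part.** $\Sigma_X^h$ is the sum of the components of $\Sigma_X$ that dominate $Z$.

**Big over $T$.** $L$ is big over $T$ if its restriction to the generic fiber of $X\to T$ is big. By semicontinuity of $h^0$, each $L_t$ is then big whenever the $X_t$ are smooth, connected and of constant dimension.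

**klt and lc.** On a smooth variety $V$ with $\mathbb Q$-divisor $\Delta\ge0$, the pair $(V,\Delta)$ is klt (lc) if all discrepancies are $>-1$ ($\ge-1$). If $\Delta$ has snc support, this means that the coefficients are $<1$ ($\le1$). We also use the textbook fact that $(V,\Delta)$ is klt if $\operatorname{mult}_x\Delta<1$ for all $x$.

**Nef bundle on a curve.** A vector bundle on a smooth projective curve all of whose quotients, also after pullback to finite covers by smooth curves, have degree $\ge0$. We use only that its quotient line bundles have degree $\ge0$. On $\mathbb P^1$, $\mathcal O\oplus\mathcal O(1)$ is nef and $\mathcal O(-1)\oplus\mathcal O(5)$ is not.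

## 2. Log smoothness of $X$ over $T$, and bases of genus at most one

The natural tool for constancy of $h^0$ is the following theorem.

**(HMX)** [Hacon–McKernan–Xu, *On the birational automorphisms of varieties of general type*, Ann. of Math. 177 (2013), Thm 1.8] If $X\to T$ is a projective morphism of smooth varieties, $(X,\Delta)$ is log smooth over $T$ and klt, and $K_X+\Delta$ is big over $T$, then $h^0(X_t,m(K_{X_t}+\Delta_t))$ is independent of $t$ for all $m>0$ with $m\Delta$ integral.

To use it we must know that $X$ is log smooth over $T$.

**Lemma 1.** Under (1)–(3), $(X,\Sigma_X)$ is log smooth over $T$, the fibers $X_t$ are smooth and connected, and $f_t:X_t\to Z_t$ is a contraction for every $t$.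

*Proof.* Since $X$ is nonsingular, the toric local models are smooth, so $\Sigma_X$ has normal crossings; since there is no self-intersection, it is snc. A dominant toric morphism maps each torus orbit to a torus orbit by a surjective homomorphism of tori, up to translation, and such a map is smooth in characteristic $0$. Hence each locally closed stratum of $X$ maps smoothly to a locally closed stratum of $Z$, which is smooth over $T$ by (2). So locally closed strata of $X$ are smooth over $T$. Let $S$ be a closed stratum, or $S=X$, and let $x\in S$ lie over $t$. The locally closed stratum through $x$ lies in $S$, so $T_xS\to T_tT$ is onto. As $S$ and $T$ are smooth, $S\to T$ is smooth at $x$.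

In particular $X_t$ is smooth. It is connected because $X\to Z\to T$ is a composition of contractions. Finally $f_t$ is surjective with connected fibers (they are fibers of $f$) onto the smooth connected variety $Z_t$. In its Stein factorization $X_t\to Z'\to Z_t$ the finite map is bijective, hence birational (characteristic $0$), hence an isomorphism because $Z_t$ is normal. So $f_{t*}\mathcal O=\mathcal O$. $\square$

**The case $\dim Z=\dim T$.** Here $Z\to T$ is smooth and projective with connected fibers of dimension $0$, so $Z=T$ and $L_t=K_{X_t}+B_t$. If all coefficients of $B$ are $<1$, then $(X,B)$ is klt and log smooth over $T$, and (HMX) gives constancy for all $m$ with $mB$ integral. This is part (II) in relative dimension $0$.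

**Fibers of dimension one.** If $\dim X_t=\dim Z_t$, then $f$ is an equidimensional contraction with zero-dimensional fibers, so it is finite and birational onto a normal variety, hence an isomorphism. No divisor then dominates $Z$, so $B=0$ and $L=0$. If $\dim X_t\ge 1$, this is not big. So when $\dim Z_t=1$ the first interesting case is $\dim X_t=2$.

For a base curve $Z_t$ we want room to add a little boundary.

**Lemma 2.** Assume (1)–(3), $T$ affine, all coefficients of $B$ less than $1$, and $\dim Z=\dim T+1$. Let $0\in T$, and let $\Lambda$ be a finite-dimensional space of sections of a line bundle on $Z$ that generates the line bundle. For a general member $H'$ of the linear system $\Lambda$, after replacing $T$ by a neighborhood of $0$, the pair $(X,B+\frac12f^*H')$ is log smooth over $T$ and klt.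

*Proof.* There are finitely many closed strata $S$ of $(X,\Sigma_X)$ (including $X$), and each $S_0=S\cap X_0$ is smooth. Pulling $\Lambda$ back to $S_0$ gives a base point free system, so by Bertini $f^*H'\cap S_0$ is, for general $H'$, a smooth divisor on $S_0$ or empty. Near a point over $0$, the local equation of $f^*H'$ is a nonzerodivisor on $S_0$. Since $S\to T$ is flat, $f^*H'\cap S\to T$ is flat there, and having a smooth fiber it is smooth. The locus where some $f^*H'\cap S\to T$ is not smooth is closed, and its image in $T$ is closed (properness) and misses $0$; remove it. Each $S$ is smooth and proper over $T$, so each of its components surjects onto $T$ and is not contained in $f^*H'$. Hence every $f^*H'\cap S$ is smooth over $T$ and of pure codimension $1$ in $S$, i.e. $\Sigma_X+f^*H'$ is snc with all strata smooth over $T$. The divisors $B$ and $f^*H'$ have no common components, and all coefficients of $B+\frac12f^*H'$ are $<1$. $\square$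

**Base curves of genus $\le1$, coefficients $<1$.** Let $\dim Z_t=1$, let $g$ be the genus of $Z_t$, and let $L$ be big over $T$.

If $g=1$, then $K_{Z_t}\sim0$, so $L_t\sim K_{X_t}+B_t$ and (HMX) applies directly.

If $g=0$, work near a point $0$ of $T$, with $T$ affine. The bundle $\omega_{Z/T}^{-2}$ has degree $4$ on each $Z_t\cong\mathbb P^1$, so its $H^1$ on fibers vanishes and it is generated by global sections. Take $H'$ as in Lemma 2, so $H'\sim-2K_{Z/T}$. For even $m$ with $mB$ integral,
$$m\big(K_{X_t}+B_t+\tfrac12f_t^*H'_t\big)\sim mL_t ,$$
and (HMX) gives constancy near $0$, hence on the connected $T$.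

**Where this stops.** In general $mL_t=m(K_{X_t}+B_t)-mf_t^*K_{Z_t}$. For $g\ge2$ one would have to represent $-K_{Z_t}$ by an effective boundary, and it has negative degree. The subtraction of $f_t^*K_{Z_t}$ takes us out of the range of (HMX).

## 3. Pushing forward to $Z_t$: quotients of bounded degree along a section

With $\dim Z_t=1$, a sensible second attempt is to push forward. Put
$$E_{m,t}=f_{t*}\mathcal O_{X_t}(mL_t),\qquad h^0(X_t,mL_t)=h^0(Z_t,E_{m,t})=\chi(E_{m,t})+h^1(Z_t,E_{m,t}).$$
This is a vector bundle, being torsion free on a smooth curve. Direct images of relative log pluricanonical sheaves are semipositive. If the degrees of all quotient line bundles of $E_{m,t}$ grew with $m$, then $H^1$ would die by Serre duality, and it would remain to control $\chi$. We see in Section 5 that this is what happens when the coefficients of $B$ are $<1$.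

With coefficient $1$ it breaks, and we can see exactly where. Let $D$ be a curve of genus $\gamma\ge2$, write $K=K_D$, let $u_t:Z_t\to D$ be a nonconstant map, $X_t=Z_t\times D$, $f_t=\mathrm{pr}_1$, and let $B_t$ be the graph of $u_t$. Identify $B_t$ with $Z_t$. Then $\mathcal O(-B_t)|_{B_t}\cong u_t^*K$ (pull back $\mathcal O(-\Delta)|_\Delta=K$ from $D\times D$), while $K_{X_t/Z_t}|_{B_t}=u_t^*K$. Hence
$$L_t|_{B_t}\cong\mathcal O_{Z_t},\qquad(mL_t-iB_t)|_{B_t}\cong u_t^*K^i .$$
On fibers of $f_t$ the divisor $mL_t-iB_t$ has degree $m(2\gamma-1)-i$, which exceeds $2\gamma-2$ for $m\ge3$ and $i\le3$. So $R^1f_{t*}(mL_t-iB_t)=0$ for such $m,i$, and we get exact sequences for $i=0,1,2$: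
$$0\to f_{t*}(mL_t-(i+1)B_t)\to f_{t*}(mL_t-iB_t)\to u_t^*K^i\to0.$$
So for every $m\ge 3$ the bundle $E_{m,t}$ surjects onto $\mathcal O_{Z_t}$, a quotient of degree $0$: its $H^1$ never dies. The top layer $\mathcal O_{Z_t}$ alone is harmless, because $h^1(\mathcal O_{Z_t})$ is the genus. But the next layer $u_t^*K$ also has degree independent of $m$, and
$$h^1(Z_t,u_t^*K)=h^0(Z_t,K_{Z_t}-u_t^*K)$$
may well depend on $t$.

This suggests how to build a counterexample. Let $u_t:Z_t\to D$ be a double cover with $u_{t*}\mathcal O=\mathcal O\oplus\delta_t^{-1}$. Then $K_{Z_t}=u_t^*(K+\delta_t)$, so the second layer has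
$$h^1(Z_t,u_t^*K)=h^0(Z_t,u_t^*\delta_t)=h^0(D,\delta_t)+h^0(D,\mathcal O_D).$$
So we want line bundles $\delta_t$ on a fixed curve $D$ whose $h^0$ jumps, which still define a smooth family of double covers. The third layer $u_t^*K^2$ should be nonspecial, i.e. $\deg\delta_t<2\gamma-2$ suffices. Then everything below the third layer has to be killed by a vanishing theorem. Genus $3$ and degree $3$ will do.

## 4. Double covers of a genus-three curve and a jump by one for all large $m$

We prove part (I).

**Step 1: line bundles of degree $3$ with jumping $h^0$.** Let $D$ be a smooth projective curve of genus $3$ and $K=K_D$, of degree $4$. Choose $p_1,p_2\in D$ with $h^0(K-p_1-p_2)=1$. General points do this: $h^0(K)=3$, and each of two general points imposes one more condition. Let $q_1+q_2$ be the unique member of $|K-p_1-p_2|$. If $D$ is a plane quartic, the line through $p_1,p_2$ meets $D$ further in $q_1,q_2$.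

Put $0:=q_1$. Let $T\subset D$ be an affine open neighborhood of $q_1$, to be shrunk, with $T\cap\{q_1,q_2\}=\{q_1\}$. For $t\in T$ put $\delta_t=\mathcal O_D(p_1+p_2+t)$. These are the restrictions of the line bundle
$$\mathcal L=\mathcal O(p_1\times T+p_2\times T+\Delta_D|_{D\times T})$$
on $D\times T$. Riemann–Roch gives $h^0(\delta_t)=1+h^0(K-p_1-p_2-t)$, and the last term is $1$ if the divisor $q_1+q_2$ contains $t$, and $0$ otherwise. Hence
$$h^0(D,\delta_0)=2,\qquad h^0(D,\delta_t)=1\quad(t\in T\setminus\{0\}).\tag{4.1}$$

**Step 2: the family of double covers.** Since $\deg\delta_t^2=6=2\cdot3$, the bundle $\delta_0^2$ is base point free and $H^1(\delta_t^2)=0$ for all $t$. By Bertini pick $s_0\in H^0(\delta_0^2)$ with only simple zeros. By cohomology and base change, the pushforward of $\mathcal L^2$ to the affine curve $T$ is locally free with fibers $H^0(\delta_t^2)$, so $s_0$ lifts to a section $s$ of $\mathcal L^2$. Having simple zeros is open, so after shrinking $T$ every $s_t$ has only simple zeros.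

Let $Z\to D\times T$ be the double cover defined by $s$, with algebra $\mathcal O\oplus\mathcal L^{-1}$; locally it is $y^2=s$. It is finite and flat over $D\times T$, so $Z\to T$ is flat and projective. Its fibers $u_t:Z_t\to D$, $y^2=s_t$, are smooth because the zeros of $s_t$ are simple. So $Z\to T$ is smooth. The fibers are connected, since $h^0(\mathcal O_{Z_t})=h^0(\mathcal O_D)+h^0(\delta_t^{-1})=1$. Hence $Z\to T$ is a contraction and $(Z,0)$ is log smooth over $T$.

**Step 3: the family $X$ and conditions (1)–(3).** Let $u:Z\to D$ be the projection and set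
$$X=Z\times D,\quad f=\mathrm{pr}_1,\quad\Sigma_Z=0,\quad\Sigma_X=B=\{(z,x):u(z)=x\}.$$
$B$ is the graph of $u$, a section of $f$. So $f$ is a smooth contraction, $B$ is smooth over $Z$, and étale locally $f$ is $Z\times\mathbb A^1\to Z$ with $\Sigma_X$ empty or a coordinate hyperplane. Thus $f$ is semistable. The only component of $\Sigma_X$ dominates $Z$, so (1)–(3) hold.

**Step 4: reduction to a fixed surface.** This step moves the dependence on $t$ into one line bundle on $D\times D$. Let $\pi_1,\pi_2$ be the projections of $D\times D$, $\Delta$ the diagonal, and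
$$A=\pi_2^*K+\Delta .$$
Let $v_t=u_t\times\mathrm{id}:X_t=Z_t\times D\to D\times D$. Then $v_t^*\Delta=\{u_t(z)=x\}=B_t$ as schemes, and $K_{X_t/Z_t}=v_t^*\pi_2^*K$. So $L_t=v_t^*A$. By flat base change $v_{t*}\mathcal O=\mathcal O\oplus\pi_1^*\delta_t^{-1}$, and the projection formula gives
$$h^0(X_t,mL_t)=h^0(D\times D,mA)+h^0(D\times D,M_t),\qquad M_t:=mA-\pi_1^*\delta_t.\tag{4.2}$$
Only the second term can depend on $t$.

**Step 5: $L$ is big over $T$.** As $\mathcal O(\Delta)|_\Delta\cong K^{-1}$, we have $A|_\Delta\cong\mathcal O_\Delta$. For an irreducible curve $\Gamma\ne\Delta$ both $\pi_2^*K\cdot\Gamma$ and $\Delta\cdot\Gamma$ are $\ge0$. So $A$ is nef, and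
$$A^2=2\,\pi_2^*K\cdot\Delta+\Delta^2=8-4=4>0 .$$
Hence $L_t=v_t^*A$ is nef with $L_t^2=8>0$, so it is big, and $L$ is big over $T$.

**Step 6: vanishing below the third layer.** Write $\delta=\delta_t$ and $M=M_t$. We claim that there is $m_0$, independent of $t$, with $H^i(M-3\Delta)=0$ for $i>0$ and $m\ge m_0$. By Kodaira vanishing it suffices that
$$N:=M-3\Delta-K_{D\times D}=(m-1)\pi_2^*K+(m-3)\Delta-\pi_1^*(K+\delta)$$
is ample. Let $F=\pi_2^*(\mathrm{pt})$. On the fibers $D\times\{x\}$ of $\pi_2$ the divisor $8\Delta-\pi_1^*(K+\delta)$ has degree $8-7=1$, so it is $\pi_2$-ample. Hence $H:=8\Delta-\pi_1^*(K+\delta)+cF$ is ample for some integer $c>0$. Ampleness depends only on the numerical class, which does not depend on $t$, so one $c$ works for all $t$. Numerically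
$$N\equiv H+(m-11)\Delta+(4(m-1)-c)F .$$
Let $m\ge m_0:=\max(11,1+\lceil c/4\rceil)$, so that both extra coefficients are $\ge0$. We check the Nakai–Moishezon criterion.

* If $\Gamma\ne\Delta$ is an irreducible curve, then $N\cdot\Gamma\ge H\cdot\Gamma>0$.
* For the diagonal, $N\cdot\Delta=4(m-1)-4(m-3)-7=1>0$.
* Since $N$ is positive on all curves and $N-H$ is numerically effective-plus-nothing else, namely a nonnegative combination of the curves $\Delta$ and $F$, we get $N^2\ge N\cdot H\ge H^2>0$.

So $N$ is ample.

**Step 7: climbing back through the layers.** Now we add $\Delta$ three times, using $(M-i\Delta)|_\Delta\cong K^i\delta^{-1}$.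

*Third layer.* $K^2\delta^{-1}$ has degree $8-3=5>4$, so $H^1(K^2\delta^{-1})=0$. From $0\to M-3\Delta\to M-2\Delta\to K^2\delta^{-1}\to0$ and Step 6,
$$H^1(M-2\Delta)=H^2(M-2\Delta)=0 .$$

*Second layer.* From $0\to M-2\Delta\to M-\Delta\to K\delta^{-1}\to0$,
$$H^1(M-\Delta)\cong H^1(D,K\delta^{-1})\cong H^0(D,\delta)^\vee,\qquad H^2(M-\Delta)=0 .$$
This is where the jumping number enters.

*First layer.* In $0\to M-\Delta\to M\to\delta^{-1}\to0$ we have $H^0(\delta^{-1})=0$ and $h^1(\delta^{-1})=3+2=5$ by Riemann–Roch. Hence
$$h^1(M)=h^0(D,\delta)+5,\qquad h^2(M)=0 .$$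

**Step 8: conclusion.** So $h^0(M_t)=\chi(M_t)+5+h^0(D,\delta_t)$ for $m\ge m_0$, and $\chi(M_t)$ depends only on the numerical class of $M_t$, hence not on $t$. With (4.2),
$$h^0(X_t,mL_t)=\mathrm{const}(m)+h^0(D,\delta_t)\qquad\text{for all }m\ge m_0,\ t\in T,$$
and (4.1) gives (I). $\blacksquare$

**The same family with a smaller coefficient.** Replace $B$ by $bB$ with $0<b<1$ rational. The divisor $A_b=\pi_2^*K+b\Delta$ is ample, by Lemma 4 below with $(\pi_2^*K+\Delta)|_\Delta=0$. The new $L_t$ is $v_t^*A_b$, which is big, and with $mb$ integral $h^0(X_t,mL_t)=h^0(mA_b)+h^0(mA_b-\pi_1^*\delta_t)$. For $m$ large, uniformly in $t$, $mA_b-\pi_1^*\delta_t-K_{D\times D}$ is ample, so by Kodaira vanishing the last term is an Euler characteristic, which is independent of $t$. So the coefficient $1$ was essential. Part (II) says that this is general over base curves.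

## 5. Coefficients less than $1$ over base curves: linear positivity of $E_{m,t}$

We prove part (II). By Section 2 we may assume $\dim Z=\dim T+1$. Besides (HMX) we use a semipositivity theorem.

**(WP)** [Campana, *Orbifolds, special varieties and classification theory*, Ann. Inst. Fourier 54 (2004), Thm 4.13; see also Fujino, *Notes on the weak positivity theorems*] If $g:V\to Y$ is a contraction of smooth projective varieties, $\Delta\ge0$ has snc support and coefficients $\le1$, and $k\Delta$ is integral, then $g_*\mathcal O_V(k(K_{V/Y}+\Delta))$ is weakly positive. On a curve $Y$ this means that it is a nef vector bundle.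

(WP) also holds if $V$ is smooth, $(V,\Delta)$ is klt and $k\Delta$ is integral, without the snc assumption. Indeed, take a log resolution $r:\hat V\to V$ and write $K_{\hat V}+\hat\Delta=r^*(K_V+\Delta)+\hat E$ with $\hat\Delta,\hat E\ge0$ without common components and $\hat E$ exceptional. Here $\hat\Delta$ has snc support and, by klt, coefficients $<1$. Since $k(K_V+\Delta)$ is integral on the smooth $V$, the divisor $k(\hat\Delta-\hat E)$ is integral, so $k\hat\Delta$ and $k\hat E$ are integral. And $r_*\mathcal O(k(K_{\hat V}+\hat\Delta))=\mathcal O(k(K_V+\Delta))\otimes r_*\mathcal O(k\hat E)=\mathcal O(k(K_V+\Delta))$. So (WP) for $g\circ r$ gives the claim for $g$.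

The plan has two parts. First, because the coefficients are $<1$, there is room to absorb a small positive multiple of an ample divisor from $Z_t$, so the degrees of all quotients of $E_{m,t}$ grow linearly in $m$. Second, $\chi(E_{m,t})$ must be shown constant. This is not automatic, since the $E_{m,t}$ are not known to be the restrictions of one bundle on $Z$. For this we twist by a line bundle from $Z_t$ that is positive enough to reach the range of (HMX), and do so in two ways.

**Step 1: set-up.** $T$ is irreducible and quasi-compact, so we may assume $T$ affine: cover $T$ by finitely many affine opens, which meet pairwise, and take the least common multiple of the $m_*$. Let $g$ be the genus of $Z_t$ and $n=\dim X_t$. Let $H$ be a line bundle on $Z$, very ample over $T$, with $d:=\deg H_t\ge8$. Both $g$ and $d$ are independent of $t$. Since $T$ is affine, $H$ gives an embedding $Z\subset\mathbb P^N\times T$ over $T$.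

**Step 2: divisors $D_t$ of bounded multiplicity.** Let $b<1$ be the maximal coefficient of $B$ ($b=0$ if $B=0$). As $L$ is big over $T$, Kodaira's lemma on the generic fiber gives $k_1>0$ with $k_1B$ integral such that the pushforward of $\mathcal O_X(k_1L-f^*H)$ to $T$ is nonzero. This sheaf is torsion free, so $h^0$ is positive at the generic point of $T$, and by semicontinuity for every $t$ there is
$$D_t\in|k_1L_t-f_t^*H_t| .$$
Let $A$ be very ample on $X$ over $T$. We claim $\operatorname{mult}_xD_t\le D_t\cdot A_t^{n-1}$ for all $x\in X_t$. Members of $|A_t|$ through $x$ have base locus $\{x\}$, so $n-1$ general ones meet $D_t$ in a finite set near and away from $x$; the intersection number is a sum of local multiplicities, and the one at $x$ is at least $\operatorname{mult}_xD_t$ (if $x\notin D_t$ there is nothing to prove). Therefore $\operatorname{mult}_xD_t\le\mu$ with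
$$\mu:=\max\big(1,\,(k_1L_t-f_t^*H_t)\cdot A_t^{n-1}\big),$$
and $\mu$ is independent of $t$, as $X\to T$ is flat. So $(X_t,cD_t)$ is klt for $0\le c<1/\mu$.

**Step 3: a uniform klt perturbation.** Fix a rational number $0<\eta\le(1-b)/(2\mu)$. We claim $(X_t,B_t+\eta D_t)$ is klt for all $t$. If $b=0$ this is Step 2. If $b>0$, write
$$B_t+\eta D_t=b\cdot\big(b^{-1}B_t\big)+(1-b)\cdot\tfrac{\eta}{1-b}D_t .$$
By Lemma 1, $B_t$ has snc support, and its coefficients are $\le b$, so $(X_t,b^{-1}B_t)$ is lc. The pair $(X_t,\frac\eta{1-b}D_t)$ is klt since $\frac{\eta}{1-b}\le\frac1{2\mu}$. Discrepancies are affine in the boundary, so a convex combination of discrepancies $\ge-1$ (weight $b$) and $>-1$ (weight $1-b>0$) is $>-1$. This is the point at which coefficient $1$ is excluded.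

**Step 4: all quotients of $E_{m,t}$ have degree growing linearly in $m$.** Choose $k_0>0$ with $k_0\eta\in\mathbb Z$ and $k_0B$ integral. Put $a=1+\eta k_1$ and $m_0=k_0a=k_0+(k_0\eta)k_1\in\mathbb Z$. For a positive multiple $k$ of $k_0$ and $m=ka$, the divisor $mB=kB+(k\eta)k_1B$ is integral, and
$$k(K_{X_t/Z_t}+B_t+\eta D_t)\sim kL_t+k\eta(k_1L_t-f_t^*H_t)=mL_t-k\eta f_t^*H_t ,\qquad k\eta=\frac{m\eta}a\in\mathbb Z.$$
By Lemma 1, $f_t$ is a contraction of smooth projective varieties, so (WP) in its klt version shows that
$$E_{m,t}\otimes\mathcal O\big(-\tfrac{m\eta}aH_t\big)\quad\text{is nef for all positive multiples }m\text{ of }m_0\text{ and all }t\in T.$$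
Consequently, for a line bundle $N$ on $Z_t$ and such $m$,
$$\deg N+\tfrac{m\eta d}{a}>2g-2\ \Longrightarrow\ H^1(Z_t,E_{m,t}\otimes N)=0.\tag{5.1}$$
Indeed, otherwise Serre duality gives a nonzero map $E_{m,t}\otimes N\to K_{Z_t}$. Its image is a line bundle of degree $\le2g-2$. Twisting it by $N^{-1}\otimes\mathcal O(-\frac{m\eta}aH_t)$ gives a quotient line bundle of a nef bundle, so its degree is $\ge\deg N+\frac{m\eta d}a>2g-2$, a contradiction.

**Step 5: $\operatorname{rank}E_{m,t}$ and $\chi(E_{m,t})$ are independent of $t$, for $m$ a positive multiple of $2m_0$.** Fix a point $0\in T$ and $j\in\{1,2\}$. Let $H_1\subset Z$ be cut out by a general hypersurface of degree $j$ in $\mathbb P^N$, so $H_1\sim jH$. By Lemma 2, after shrinking $T$ around $0$, $(X,B+\frac12f^*H_1)$ is log smooth over $T$ and klt. Moreover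
$$K_{X_t}+B_t+\tfrac12f_t^*H_{1,t}\equiv L_t+f_t^*\big(K_{Z_t}+\tfrac j2H_t\big)$$
is big: $L_t$ is big, and $2g-2+\frac{jd}2\ge-2+4>0$, so the second term is the pullback of an ample $\mathbb Q$-divisor. Since $m$ is even and $mB$ is integral, (HMX) says that
$$h^0\big(X_t,m(K_{X_t}+B_t+\tfrac12f_t^*H_{1,t})\big)=h^0(Z_t,E_{m,t}\otimes N_t),\qquad N_t=\mathcal O\big(mK_{Z_t}+\tfrac{mj}2H_t\big),$$
is constant for $t$ near $0$. (The equality is the projection formula.) Now $\deg N_t=m(2g-2+\frac{jd}2)\ge m(2g+2)>2g-2$, so (5.1) applies, and by Riemann–Roch the constant number equals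
$$\chi(E_{m,t})+\operatorname{rank}(E_{m,t})\cdot m\Big(2g-2+\frac{jd}2\Big).$$
Subtracting the values for $j=1$ and $j=2$ shows that $\operatorname{rank}(E_{m,t})\cdot\frac{md}2$ is constant near $0$; then so is $\chi(E_{m,t})$. Since $0$ was arbitrary, both are locally constant, hence constant on the connected $T$.

**Step 6: conclusion.** Let $m_*$ be a positive multiple of $2m_0$ exceeding $(2g-2)a/(\eta d)$. It does not depend on $t$. For every positive multiple $m$ of $m_*$ we have $\frac{m\eta d}a>2g-2$, so (5.1) with $N=\mathcal O$ gives
$$h^0(X_t,mL_t)=h^0(Z_t,E_{m,t})=\chi(E_{m,t}),$$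
which is independent of $t$ by Step 5. $\blacksquare$

## 6. Surfaces $Z_t$: a contracted curve with jumping $R^1$

Why should $\dim Z_t=2$ be different, even with coefficients $<1$? Suppose that $L_t=\theta_t^*M$ for maps $\theta_t:X_t\to V$ and a fixed ample $M$. If the $\theta_t$ are finite, then for each $t$ the group $H^i(X_t,mL_t)=H^i(V,\theta_{t*}\mathcal O\otimes mM)$ is zero for $i>0$ and large $m$, and $h^0=\chi$ takes the same value at any two given points $t$ once $m$ is large. When $X_t\to Z_t$ is pulled back along a nonconstant map from $Z_t$ to a curve, that map is finite, and so is $\theta_t$. A generically finite map from a surface, however, may contract curves. Then $R^1\theta_{t*}\mathcal O$ contributes to $H^1(X_t,mL_t)$ for all large $m$, and we can try to make its length jump. Contracting the negative section of a ruled surface over $(D,\delta_t)$ produces the number $h^1(\delta_t)$, which jumps for the $\delta_t$ of Section 4.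

**Proposition 3.** Let $p:V\to P$ be a smooth projective morphism with connected fibers onto a smooth projective surface. Let $\Sigma_V$ be an snc divisor on $V$ all of whose strata are smooth over $P$, let $0\le B_V\le\Sigma_V$ be a $\mathbb Q$-divisor, and let $M:=K_{V/P}+B_V$ be ample. Then there is a family as in the first sentence of (III) with $f:(X,B)\to Z$ the pullback of $(V,B_V)\to P$ along a morphism $Z\to P$.

*Proof.* Take $D,T,0,\mathcal L,\delta_t$ as in Step 1 of Section 4, with $T$ an affine neighborhood of $0$.

**Step 1: maps $\varphi_t:R_t\to\mathbb P^2$ contracting one curve.** Let $\xi:R=\mathbb P(\mathcal O\oplus\mathcal L)\to D\times T$ be the $\mathbb P^1$-bundle with $\xi_*\mathcal O_R(j)=\bigoplus_{k=0}^j\mathcal L^k$. Since $\delta_0^2$ is base point free on a curve, two general sections of it have no common zero. Since $H^1(\delta_0^2)=0$ and $T$ is affine, they lift, after shrinking $T$, to sections $\alpha,\beta$ of $\mathcal L^2$ without common zeros. The sections $1\in H^0(\mathcal O)$ and $\alpha,\beta\in H^0(\mathcal L^2)$ are three sections of $\mathcal O_R(2)$. In fiber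 coordinates $x$ (from $\mathcal O$) and $y$ (from $\mathcal L$) they are $x^2,\alpha y^2,\beta y^2$. At a common zero, $x=0$, so $y\ne0$ and $\alpha=\beta=0$, which is impossible. So we get $\varphi:R\to\mathbb P^2$ with $\varphi^*\mathcal O(1)=\mathcal O_R(2)$.

On $R_t$ let $E_t=\{y=0\}$, the section with $\mathcal O_R(1)|_{E_t}=\mathcal O$. Since $y$ is a section of $\mathcal O_{R_t}(1)\otimes\xi^*\delta_t^{-1}$, we have $\mathcal O_{R_t}(1)=\mathcal O(E_t)\otimes\xi^*\delta_t$. For an irreducible curve $\Gamma\ne E_t$,
$$\mathcal O(1)\cdot\Gamma=E_t\cdot\Gamma+3\,(\Gamma\cdot\text{fiber})>0 :$$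
if $\Gamma$ is a fiber, the first term is $1$; otherwise the second is positive. So $\varphi_t$ contracts $E_t$ to $o=[1:0:0]$ and no other curve. It is generically finite, hence surjective. The sheaf $F_t:=R^1\varphi_{t*}\mathcal O_{R_t}$ has finite length $\ell_t$ and is supported at $o$, and $R^i\varphi_{t*}\mathcal O=0$ for $i\ge2$, because the fibers have dimension $\le1$.

**Step 2: $\ell_0=4$ and $\ell_t=3$ for $t\ne0$.** For $j\gg0$ (depending on $t$), Serre vanishing on $\mathbb P^2$ and the Leray spectral sequence for $\varphi_t$ give $h^1(R_t,\mathcal O(2j))=h^0(\mathbb P^2,F_t(j))=\ell_t$. On the other hand $R^1\xi_*\mathcal O(2j)=0$, so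
$$\ell_t=h^1(R_t,\mathcal O(2j))=\sum_{k=0}^{2j}h^1(D,\delta_t^k)=3+h^1(D,\delta_t),$$
since $\deg\delta_t^k\ge6>4$ for $k\ge2$. As $\chi(\delta_t)=1$, we have $h^1(\delta_t)=h^0(\delta_t)-1$, and (4.1) gives the values.

**Step 3: the base $Z$.** The surfaces $R_t$ must be brought over $P$, keeping smoothness and connectedness. Let $\rho:P\to\mathbb P^2$ be a finite morphism (project an embedding generically). It is flat because $P$ and $\mathbb P^2$ are smooth surfaces. After replacing $\rho$ by $\gamma\rho$ with $\gamma\in PGL_3$ general, $Z_0:=R_0\times_{\mathbb P^2}P$ is smooth of dimension $2$ [Kleiman, *The transversality of a general translate*, Compositio Math. 28 (1974), Thm 2]. It is connected by Fulton–Hansen (Ann. of Math. 110 (1979)): for an irreducible complete variety $Y$ and a morphism $Y\to\mathbb P^n\times\mathbb P^n$ with image of dimension $>n$, the preimage of the diagonal is connected. Apply this to $Y=R_0\times P\to\mathbb P^2\times\mathbb P^2$, which is surjective, so its image has dimension $4>2$.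

Let $Z=R\times_{\mathbb P^2}P$. It is finite and flat over $R$, hence flat and projective over $T$, with smooth fiber $Z_0$. After shrinking $T$, $Z\to T$ is smooth. Its Stein factorization is then finite étale over $T$ with one point over $0$, so all fibers are connected. So $Z\to T$ is a contraction and $(Z,0)$ is log smooth over $T$, with $\dim Z_t=2$.

**Step 4: the family $X$ and conditions (1)–(3).** Let
$$X=Z\times_PV,\quad f:X\to Z,\quad\theta:X\to V,\quad\Sigma_X=\theta^*\Sigma_V,\quad B=\theta^*B_V .$$
$f$ is smooth and projective with connected fibers, so a contraction, and all strata of $\Sigma_X$ are smooth over $Z$. So $f$ is semistable, as noted in Section 1, with $\Sigma_Z=0$. Each component of $\Sigma_X$ is smooth and proper over $Z$, so it dominates $Z$, and $0\le B\le\Sigma_X=\Sigma_X^h$. Thus (1)–(3) hold.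

Relative canonical divisors of smooth morphisms are compatible with base change, so $L=\theta^*M$. We have $X_t=R_t\times_{\mathbb P^2}V$, so $\theta_t:X_t\to V$ is the base change of $\varphi_t$ along
$$w:=\rho p:V\to\mathbb P^2,$$
which is flat and surjective. Hence $\theta_t$ is generically finite and surjective, $L_t=\theta_t^*M$ is big for every $t$, and $L$ is big over $T$.

**Step 5: the cohomology of $mL_t$.** By flat base change $R^i\theta_{t*}\mathcal O_{X_t}=w^*R^i\varphi_{t*}\mathcal O_{R_t}$. This vanishes for $i\ge2$. The sheaf $F_t$ is a successive extension of $\ell_t$ copies of the skyscraper $\mathcal O_o$, and $w^*$ is exact, so $R^1\theta_{t*}\mathcal O_{X_t}=w^*F_t$ is a successive extension of $\ell_t$ copies of $\mathcal O_{V_o}$, where $V_o:=w^{-1}(o)\ne\emptyset$. Consider $m$ with $mB_V$ integral. These are the multiples of one integer, so Serre vanishing on $V$ holds for the ample bundles $mM$ with $m\ge m_0(t)$: the groups $H^i(V,\theta_{t*}\mathcal O\otimes mM)$, $H^i(V,w^*F_t\otimes mM)$ and $H^i(V_o,mM)$ vanish for $i>0$. By Leray,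
$$h^1(X_t,mL_t)=h^0(V,w^*F_t\otimes mM)=\ell_t\,h^0(V_o,mM|_{V_o}),\qquad h^i(X_t,mL_t)=0\ (i\ge2).$$

**Step 6: the jump.** $X\to T$ is flat and projective, so $\chi(X_t,mL_t)$ does not depend on $t$. Hence for $t\ne0$ and $m$ large, depending on $t$,
$$h^0(X_0,mL_0)-h^0(X_t,mL_t)=(\ell_0-\ell_t)\,h^0(V_o,mM|_{V_o})=h^0(V_o,mM|_{V_o})>0,$$
the last because $M|_{V_o}$ is ample and $V_o\neq\emptyset$ (enlarge $m_0(t)$ if necessary). $\square$

## 7. Ample relative log canonical divisors over surfaces

Proposition 3 needs $(V,B_V)\to P$ over a surface with $K_{V/P}+B_V$ ample. The following criterion produces ampleness from a diagonal-like divisor.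

**Lemma 4.** Let $\pi:V\to Y$ be a smooth projective morphism with connected one-dimensional fibers, $V,Y$ smooth projective. Let $\kappa$ be an ample divisor on $Y$, and $\Gamma\subset V$ a reduced divisor of positive degree on the fibers of $\pi$, with $(\pi^*\kappa+\Gamma)|_\Gamma$ nef. Then $\pi^*\kappa+b\Gamma$ is ample for every rational $0<b<1$.

*Proof.* $\pi^*\kappa$ is nef. So is $\pi^*\kappa+\Gamma$: on curves in $\Gamma$ by assumption, on other curves because $\Gamma$ is effective. Hence
$$x\pi^*\kappa+y\Gamma=y(\pi^*\kappa+\Gamma)+(x-y)\pi^*\kappa\quad\text{is nef for }0\le y\le x .$$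
As $\Gamma$ is $\pi$-ample, $\Gamma+c\,\pi^*\kappa$ is ample for some $c\gg0$. Since $0<b<1$, a small rational $s>0$ satisfies $0\le b-s\le1-sc$. Then
$$\pi^*\kappa+b\Gamma=s(\Gamma+c\,\pi^*\kappa)+\big[(1-sc)\pi^*\kappa+(b-s)\Gamma\big]$$
is ample plus nef, so it is ample. $\square$

*Example.* If $Q$ is a curve of genus $\ge2$, then $\pi_2^*K_Q+b\Delta$ is ample on $Q\times Q$ for rational $0<b<1$, because $(\pi_2^*K_Q+\Delta)|_\Delta=0$. For $b=1$ it is not ample: it has degree $0$ on $\Delta$.

**Lemma 5 (Kodaira's construction).** There is a smooth projective family of connected curves $S\to C$ over a smooth projective curve $C$ with $K_{S/C}$ ample.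

*Proof.* **Step 1: two disjoint graphs whose sum is divisible by $2$.** Let $G$ be a curve of genus $3$ with a fixed point free involution $\tau$, i.e. an étale double cover of a genus $2$ curve. Let $h:C\to G$ be the connected étale cover given by $\pi_1(G)\to H_1(G,\mathbb Z/2)$. Every homomorphism $\pi_1(G)\to\mathbb Z/2$ factors through $H_1(G,\mathbb Z/2)$ and so vanishes on $\pi_1(C)$; that is, $h^*=0$ on $H^1(\cdot,\mathbb Z/2)$. Let
$$\Gamma=\Gamma_h+\Gamma_{\tau h}\subset C\times G ,$$
a sum of two graphs, disjoint because $\tau$ has no fixed point. We claim that the class of $\Gamma$ in $H^2(C\times G,\mathbb Z/2)$ is $0$. Its $H^2\otimes H^0$ and $H^0\otimes H^2$ Künneth components are given by the intersection numbers $2\deg h$ with $C\times\mathrm{pt}$ and $2$ with $\mathrm{pt}\times G$, which are even. Its $H^1\otimes H^1$ component corresponds to $h^*+h^*\tau^*=0$.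

As $H^2(C\times G,\mathbb Z)$ is torsion free and injects modulo $2$ into $H^2(C\times G,\mathbb Z/2)$, we get $c_1(\Gamma)=2\beta$ with $\beta$ of type $(1,1)$. By the Lefschetz $(1,1)$ theorem $\beta$ is the class of a line bundle $\mathcal N'$. The line bundle $\mathcal O(\Gamma)\otimes\mathcal N'^{-2}$ lies in $\operatorname{Pic}^0$, which is divisible. So $\mathcal O(\Gamma)\cong\mathcal N^2$ for some line bundle $\mathcal N$.

**Step 2: the double cover.** Let $\sigma:S\to C\times G$ be the corresponding double cover branched along $\Gamma$. As $\Gamma$ is smooth, $S$ is smooth. The map $S\to C$ is flat, and its fiber over $c$ is the double cover of $G$ branched in the two distinct points $h(c),\tau h(c)$, which is smooth and connected. So $S\to C$ is smooth with connected fibers. Moreover $K_S=\sigma^*(K_{C\times G}+\frac12\Gamma)$ as $\mathbb Q$-divisors, so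
$$K_{S/C}=\sigma^*\big(\pi_2^*K_G+\tfrac12\Gamma\big).$$

**Step 3: ampleness.** The normal bundle of $\Gamma_h$ is $h^*T_G$, so $\Gamma_h^2=-4\deg h$, while $\pi_2^*K_G\cdot\Gamma_h=4\deg h$; the same holds for $\tau h$. The two graphs are disjoint, so $(\pi_2^*K_G+\Gamma)|_\Gamma$ has degree $0$ on each component, hence is nef. Lemma 4 with $\pi=\pi_2:C\times G\to G$, $\kappa=K_G$, $b=\frac12$ shows that $\pi_2^*K_G+\frac12\Gamma$ is ample. Since $\sigma$ is finite, $K_{S/C}$ is ample. $\square$

**Proof of (III).** Let $S\to C$ be as in Lemma 5.

**Case (i): a section with coefficient $b$.** Let $P=S$, $V=S\times_CS$, $p=\mathrm{pr}_1$, let $\Sigma_V=\Delta$ be the diagonal, which is a section of $p$, and let $B_V=b\Delta$. Then $K_{V/P}=\mathrm{pr}_2^*K_{S/C}$, and the normal bundle of the diagonal is $\mathcal O(\Delta)|_\Delta=T_{S/C}=\mathcal O(-K_{S/C})$. So $(\mathrm{pr}_2^*K_{S/C}+\Delta)|_\Delta=0$. Lemma 4 with $\pi=\mathrm{pr}_2:V\to S$, $\kappa=K_{S/C}$ and $\Gamma=\Delta$, which has degree $1$ on fibers, shows that $K_{V/P}+B_V=\mathrm{pr}_2^*K_{S/C}+b\Delta$ is ample. Apply Proposition 3.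 Then $\dim X_t=\dim V=3$, and $B=b\Sigma$, where $\Sigma=\theta^*\Delta$ is the pullback of a section, hence a section of $f$.

**Case (ii): no boundary.** Let $P=C\times C$, $V=S\times S$, $\Sigma_V=B_V=0$. Then $K_{V/P}=\mathrm{pr}_1^*K_{S/C}+\mathrm{pr}_2^*K_{S/C}$ is ample. Apply Proposition 3. Then $\dim X_t=4$. $\blacksquare$

## 8. Products with fixed families, and the smallest dimension

**Proof of (IV).** Let $f:(X,B)\to Z/T$ be one of the families constructed above, and let $(W,B_W)\to Y$ be a fixed one from the following list:

* $(Q\times Q,\,b\Delta)\xrightarrow{\pi_1}Q$ with $g(Q)\ge2$ and $0<b<1$ rational;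
* $S\to C$ from Lemma 5, with $B_W=0$;
* $Q\to\mathrm{pt}$ with $g(Q)\ge2$ and $B_W=0$.

In each case $W\to Y$ is smooth with connected fibers, the support of $B_W$ is empty or a section, and $K_{W/Y}+B_W$ is ample (by the example after Lemma 4, by Lemma 5, and since $g(Q)\ge2$). Consider
$$X\times W\to Z\times Y\to T,\qquad B'=B\times W+X\times B_W,$$
with boundary $\Sigma_X\times W+X\times\operatorname{Supp}B_W$. The morphism is a smooth contraction, all strata of the boundary are products of strata and smooth over $Z\times Y$, and all components are horizontal, so (1)–(3) hold. The new $L$ restricts on fibers to the external sum of $L_t$ and $K_{W/Y}+B_W$. By Künneth,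
$$h^0\big(X_t\times W,\,mL'_t\big)=h^0(X_t,mL_t)\cdot h^0\big(W,m(K_{W/Y}+B_W)\big).$$
The second factor is independent of $t$, positive for all large $m$ with $mB_W$ integral, and grows like $m^{\dim W}$. So $L'$ is big over $T$, and strict inequalities between $h^0(X_0,\cdot)$ and $h^0(X_t,\cdot)$ for all large $m$ persist. The first two items raise $\dim Z_t$ by $1$ and the third keeps it while raising $\dim X_t$.

Starting from (III)(i) or (III)(ii), with coefficients $<1$ and $\dim Z_t=2$, and repeating the first or second product, we reach every $\dim Z_t\ge2$ with coefficients $<1$. Starting from (III)(ii) and using $S\to C$, we keep $f$ smooth and $B=0$. In the same way (I) gives failures with a coefficient $1$ for every $\dim Z_t\ge1$.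

For the smallest dimension: by (II), a failure with coefficients $<1$ needs $\dim Z_t\ge2$, so $\dim X_t\ge2$. If $\dim X_t=2$, then $\dim X_t=\dim Z_t=2$, and by Section 2 the equidimensional contraction $f$ is an isomorphism and $L=0$ is not big. So $\dim X_t\ge3$, and (III)(i) attains $3$. $\blacksquare$
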